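# Slow growth of conditional sums in both time directions and the central limit theorem for Markov chains

## 1. The guess: yes, with a martingale read off from the Poisson equation

Take a stationary Markov chain, a centered square-integrable function $f$ of its state, and the sums $S_n$ of $f$ along the chain. Suppose that $S_n$, averaged given the starting point, is small, and that $S_n$, averaged given the end point, is small as well, both in a summable mean-square sense. Must $S_n/\sqrt n$ be asymptotically normal? The natural guess is yes, because $S_n$ should then be close to a martingale. The answer is indeed yes. The natural argument for it, however, works only for some chains, and we shall see exactly where it stops. First, precise terms.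

Let $(\xi_n)_{n\in\mathbb Z}$ be a stationary Markov chain on $(\Omega,\mathcal F,\mathbb P)$ with values in a measurable space $(S,\mathcal A)$. Assume that there is a regular conditional distribution $Q(x,A)=\mathbb P(\xi_1\in A\mid\xi_0=x)$, and let $\pi(A)=\mathbb P(\xi_0\in A)$ be the invariant distribution. We write $\mathcal F_i=\sigma(\xi_j,j\le i)$ and $\mathcal G_i=\sigma(\xi_j,j\ge i)$. The Markov property is used in this form: past and future are conditionally independent given the present. $\|\cdot\|$ is the norm of $\mathbb L^2(\pi)$ or of $\mathbb L^2(\mathbb P)$, and $C$ is a universal constant that may change from line to line. Functions on $S$ that agree $\pi$-almost everywhere are identified.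

**Definition (the two operators).** $Qh(x)=\int h(s)\,Q(x,ds)$ on $\mathbb L^2(\pi)$, and $Q^*$ is the adjoint of $Q$. Both are contractions. $\mathbb L^2_0(\pi)$ is the space of real $f\in\mathbb L^2(\pi)$ with $\int f\,d\pi=0$. For such $f$ put $X_i=f(\xi_i)$, $S_n=\sum_{i=1}^nX_i$, and
$$V_n=I+Q+\dots+Q^n,\qquad V_n^*=I+Q^*+\dots+(Q^*)^n .$$

Here $Q^kf(\xi_0)=\mathbb E(X_k\mid\xi_0)$ looks forward and $(Q^*)^kf(\xi_0)=\mathbb E(X_{-k}\mid\xi_0)$ looks backward.

**Definition (ergodic, normal).** The chain is ergodic if the only functions with $Qh=h$ are the constants. It is normal if $QQ^*=Q^*Q$. (A reversible chain, $Q=Q^*$, is normal. Example 3 below is not.)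

The condition under study is
$$\sum_{n\ge1}\frac{\|V_nf\|^2}{n^2}<\infty\quad\text{and}\quad\sum_{n\ge1}\frac{\|V_n^*f\|^2}{n^2}<\infty.\tag{$*$}$$
Since $\mathbb E(S_n\mid\xi_0)=QV_{n-1}f(\xi_0)$ and $V_nf=f+QV_{n-1}f$, and since $\mathbb E(S_n\mid\xi_n)=V_{n-1}^*f(\xi_n)$, this is the pair of conditions $\sum\|\mathbb E(S_n|\xi_0)\|^2/n^2<\infty$ and $\sum\|\mathbb E(S_n|\xi_n)\|^2/n^2<\infty$.

We recall from the source of the problem, Magda Peligrad, "On the CLT of additive functionals of Markov chains", arXiv:2003.00085 (2020): under $(*)$ the limit $\sigma^2=\lim_n\mathbb E(S_n^2)/n$ exists. The first half of $(*)$ alone does not in general imply the central limit theorem. For stationary and ergodic normal chains it does (Gordin–Lifshitz), and for normal chains the two halves coincide. The question is what happens without normality.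

**Theorem 1.** Let $(\xi_n)_{n\in\mathbb Z}$ be stationary and ergodic, $f\in\mathbb L_0^2(\pi)$, and assume $(*)$. Then $S_n/\sqrt n\Rightarrow N(0,\sigma^2)$ with $\sigma^2=\lim_n\mathbb E(S_n^2)/n$.

Why guess this? If $f=g-Qg$ with $g\in\mathbb L^2_0(\pi)$, then $D_i=g(\xi_i)-(Qg)(\xi_{i-1})$ are stationary martingale differences, $\sum_{i=0}^{n-1}X_i=\sum_{i=1}^nD_i+g(\xi_0)-g(\xi_n)$, and the classical central limit theorem for stationary ergodic martingale differences applies. (Ergodicity of the chain gives ergodicity of the shift; this is proved in Section 5.) In general $f=g-Qg$ has no solution, but a damped version has one. For $\varepsilon>0$ let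
$$R_\varepsilon=((1+\varepsilon)I-Q)^{-1}=\sum_{j\ge0}(1+\varepsilon)^{-j-1}Q^j,\qquad\|R_\varepsilon\|\le\tfrac1\varepsilon,\qquad g=g_\varepsilon=R_\varepsilon f,\qquad(1+\varepsilon)g-Qg=f,\tag{1}$$
$$D_i=D_i^\varepsilon=g(\xi_i)-(Qg)(\xi_{i-1})=g(\xi_i)-g(\xi_{i-1})-\varepsilon g(\xi_{i-1})+X_{i-1}.\tag{2}$$
The $D_i$ are stationary martingale differences for $(\mathcal F_i)$, and summing (2) gives, for every integer $x$ and $m\ge1$,
$$\sum_{i=1}^mD_{x+i}=\sum_{i=0}^{m-1}X_{x+i}+g(\xi_{x+m})-g(\xi_x)-\varepsilon\sum_{i=0}^{m-1}g(\xi_{x+i}).\tag{3}$$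
With $\varepsilon\approx1/n$ and $m=n$ the error terms in (3) have norm at most a constant times $\|g_\varepsilon\|$. So the guess comes with a plan: show that $\|g_{1/n}\|=o(\sqrt n)$, and show that $D^\varepsilon$ converges in $\mathbb L^2$ as $\varepsilon\to0$.

## 2. Four families of chains on which the plan can be tested

**Example 1 (independent variables).** If the $\xi_n$ are independent, then $Qf=Q^*f=0$ and $V_nf=V_n^*f=f$, so $(*)$ holds. Here $g_\varepsilon=f/(1+\varepsilon)$ and $D_i^\varepsilon=X_i/(1+\varepsilon)\to X_i$. The plan returns the classical theorem.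

**Example 2 (finite chains).** Let $S$ be finite, $\pi>0$ everywhere, and the chain ergodic. On $\mathbb L_0^2(\pi)$ the operator $I-Q$ is injective, hence invertible, and so is its adjoint $I-Q^*$. As $V_nf=(I-Q^{n+1})(I-Q)^{-1}f$ is bounded in $n$, and likewise $V_n^*f$, condition $(*)$ always holds. Also $g_\varepsilon\to(I-Q)^{-1}f$, so $D^\varepsilon$ converges. A degenerate instance is the flip on $\{-1,1\}$, $\xi_n=-\xi_{n-1}$, with $f(x)=x$. Then $Qf=-f$, $g_0=f/2$, $D_i=\frac12\xi_i+\frac12\xi_{i-1}=0$. Indeed $S_n$ is bounded and $\sigma^2=0$.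

**Example 3 (the one-sided shift).** Let $\eta_i$ be independent fair signs and $\xi_n=(\eta_n,\eta_{n-1},\dots)$. If $Qh=h$, then $h(\xi_n)$ is a martingale with constant $\mathbb L^2$ norm, so its orthogonal increments vanish. Hence $h(\xi_0)=h(\xi_{-n})$ for all $n$, and $h$ is constant by the zero–one law. The chain is ergodic. Since $\xi_{-1}$ is a function of $\xi_0$, we have $Q^*f(\xi_0)=f(\xi_{-1})$, so that $QQ^*=I$. But $Q^*Qf(\xi_0)=\mathbb E(X_0\mid\xi_{-1})$, so the chain is not normal. For $f(\xi_0)=\eta_0$ we get $V_nf=f$ and $V^*_nf(\xi_0)=\eta_0+\dots+\eta_{-n}$, $\|V_n^*f\|^2=n+1$: the first half of $(*)$ holds, the second fails, and the central limit theorem holds, so $(*)$ is not necessary. For general $f$ on this chain $\|V_n^*f\|^2=\mathbb E(S_{n+1}^2)$. Under $(*)$ the series $\sum\mathbb E(S_{n+1}^2)/n^2$ converges, which forces $\sigma^2=0$, and the conclusion of Theorem 1 is trivial.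

**Example 4 (normal chains).** First an estimate valid for every chain under the first half of $(*)$. Put $z=1/(1+\varepsilon)$ and $V_{-1}=0$. As $\|V_jf\|\le(j+1)\|f\|$, Abel summation gives
$$g_\varepsilon=\sum_{j\ge0}z^{j+1}(V_j-V_{j-1})f=\sum_{j\ge0}z^{j+1}(1-z)V_jf=\varepsilon\sum_{j\ge0}z^{j+2}V_jf ,$$
because $1-z=\varepsilon z$. The weights satisfy $\varepsilon\sum_jz^{j+2}=z\le1$, so by Cauchy–Schwarz $\|g_\varepsilon\|^2\le\sum_j\varepsilon(1+\varepsilon)^{-j-2}\|V_jf\|^2$. For $j\ge1$, $\int_0^\infty\varepsilon(1+\varepsilon)^{-j-2}d\varepsilon=\frac{\Gamma(2)\Gamma(j)}{\Gamma(j+2)}=\frac1{j(j+1)}$, and for $j=0$ the integral over $(0,1)$ is at most $\frac12$. Hence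
$$\int_0^1\|g_\varepsilon\|^2d\varepsilon<\infty.\tag{4}$$
Now let $Q$ be normal, and let $\mu$ be the spectral measure of $f$ on the closed unit disc. Put $w=|1-\zeta|$ for $\zeta$ in the disc. Since $|1+\varepsilon-\zeta|\le\varepsilon+w$,
$$\int_0^1\|g_\varepsilon\|^2d\varepsilon=\int\int_0^1\frac{d\varepsilon}{|1+\varepsilon-\zeta|^2}\,d\mu\ge\int\Big(\frac1w-\frac1{1+w}\Big)d\mu ,$$
so $\int|1-\zeta|^{-1}d\mu<\infty$ (in particular $\mu(\{1\})=0$). With $k=g_\varepsilon-g_\delta$,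
$$\|D_1^\varepsilon-D_1^\delta\|^2=\|k\|^2-\|Qk\|^2=\int(1-|\zeta|^2)\Big|\frac1{1+\varepsilon-\zeta}-\frac1{1+\delta-\zeta}\Big|^2d\mu .$$
Since $1-|\zeta|^2\le2|1-\zeta|$ and $|1+\varepsilon-\zeta|\ge|1-\zeta|$, the integrand is at most $8/|1-\zeta|$, and it tends to $0$ as $\varepsilon,\delta\to0$. By dominated convergence $D^\varepsilon$ converges in $\mathbb L^2$. Together with $\|g_{1/n}\|=o(\sqrt n)$, which Lemma 2 below deduces from (4), the plan succeeds for normal chains.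

## 3. Length $\sqrt a$ against displacement $a$: where the $\mathbb L^2$ argument stops

From now on the chain is as in Theorem 1 and $(*)$ holds. For $0<\varepsilon\le1$ both halves of $(*)$ enter through
$$a(\varepsilon)=\varepsilon\max\Big(\|g_\varepsilon\|^2,\ \max_{0\le j\le1/\varepsilon}\|V_j^*f\|^2\Big).\tag{5}$$
In Example 1, $a(\varepsilon)=\varepsilon\|f\|^2$. We use the time $t=\log(1/\varepsilon)$, so that $\varepsilon=e^{-t}$ and $dt=-d\varepsilon/\varepsilon$.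

**Lemma 2.** $\int_0^\infty a(e^{-t})\,dt<\infty$. As $\varepsilon\to0$, $\varepsilon\|g_\varepsilon\|^2\to0$ and $\mathbb E(D_1^\varepsilon)^2\to\sigma^2$. Moreover $\bar v:=\sup_{0<\varepsilon\le1}\mathbb E(D_1^\varepsilon)^2<\infty$.

*Proof.* **Step 1: the integral of $a$.** We have $\int_0^\infty a(e^{-t})dt=\int_0^1a(\varepsilon)\varepsilon^{-1}d\varepsilon$. In view of (4) we must bound $\int_0^1\max_{j\le1/\varepsilon}\|V_j^*f\|^2d\varepsilon$, that is, pass from the second series in $(*)$ to a maximum. Let $p_j=\|\sum_{i<j}(Q^*)^if\|$, so $p_{j+1}=\|V_j^*f\|$. As $Q^*$ is a contraction, $p_{i+j}\le p_i+p_j$. By binary expansion $\max_{i\le2^K}p_i\le\sum_{l\le K}p_{2^l}$, and Cauchy–Schwarz with weights $2^{l/2}$ gives $\max_{i\le2^K}p_i^2\le C2^{K/2}\sum_{l\le K}2^{-l/2}p_{2^l}^2$. Hence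
$$\sum_{K\ge0}2^{-K}\max_{i\le2^K}p_i^2\le C\sum_{l\ge0}2^{-l/2}p_{2^l}^2\sum_{K\ge l}2^{-K/2}\le C\sum_{l\ge0}2^{-l}p_{2^l}^2 .$$
For $l\ge1$, averaging $p_{2^l}^2\le2p_j^2+2p_{2^l-j}^2$ over $1\le j<2^l$ gives $p_{2^l}^2\le\frac4{2^l-1}\sum_{1\le j<2^l}p_j^2\le8\cdot2^{-l}\sum_{1\le j<2^l}p_j^2$. Since $\sum_{l:2^l>j}4^{-l}\le Cj^{-2}$,
$$\sum_{K\ge0}2^{-K}\max_{i\le2^K}p_i^2\le C\|f\|^2+C\sum_{j\ge1}\frac{p_j^2}{j^2}\le C\|f\|^2+C\sum_{n\ge1}\frac{\|V_n^*f\|^2}{(n+1)^2}<\infty .$$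
If $\varepsilon\in(2^{-K},2^{-K+1}]$ with $K\ge1$, the integers $j\le1/\varepsilon<2^K$ satisfy $j+1\le2^K$. This interval has length $2^{-K}$, so the integral is bounded by the last sum.

**Step 2: $\varepsilon\|g_\varepsilon\|^2\to0$.** For $\varepsilon\le\varepsilon''\le2\varepsilon\le1$ the resolvent identity reads $g_\varepsilon=(I+(\varepsilon''-\varepsilon)R_\varepsilon)g_{\varepsilon''}$. So $\|g_\varepsilon\|\le2\|g_{\varepsilon''}\|$, and $\varepsilon\|g_\varepsilon\|^2\le4\int_\varepsilon^{2\varepsilon}\|g_{\varepsilon''}\|^2d\varepsilon''\to0$ by (4).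

**Step 3: the variance of $D_1$.** Take (3) with $x=0$, $m=\lceil1/\varepsilon\rceil$, so $\varepsilon m\le2$. Orthogonality gives $\big|\sqrt m\|D_1\|-\|S_m\|\big|\le(2+\varepsilon m)\|g_\varepsilon\|\le4\|g_\varepsilon\|=o(\sqrt m)$, hence $\mathbb ED_1^2\to\sigma^2$. Finally $\mathbb E(D_1^\varepsilon)^2=\|g_\varepsilon\|^2-\|Qg_\varepsilon\|^2$ is continuous on $(0,1]$ with a finite limit at $0$, so $\bar v<\infty$. $\square$

Next we see how $D^\varepsilon$ moves with $t$. Since $\partial_t=-\varepsilon\partial_\varepsilon$ and $\partial_\varepsilon R_\varepsilon=-R_\varepsilon^2$, the derivative is $\dot g=\partial_tg=\varepsilon R_\varepsilon g$, so $\|\dot g\|\le\|g\|$. From $(1+\varepsilon)\dot g-Q\dot g=\varepsilon g$ we get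
$$r:=\dot g-Q\dot g=\varepsilon(g-\dot g),\qquad\|r\|\le2\varepsilon\|g\|.\tag{6}$$
Put $\dot D_i=\dot g(\xi_i)-(Q\dot g)(\xi_{i-1})$. These are again stationary martingale differences, and $\dot D_i=\partial_tD_i$ in $\mathbb L^2$.

**Lemma 3.** Let $0<\varepsilon\le1$ and $n=\lceil1/\varepsilon\rceil$, so that $n\varepsilon\le2$. Then
$$\|\dot g\|+n\|r\|\le5\|g\|\le5\sqrt{a/\varepsilon},\qquad\Big\|\mathbb E\Big(\sum_{j=1}^mD_j\,\Big|\,\xi_m\Big)\Big\|\le5\sqrt{a/\varepsilon}\quad(1\le m\le n),\tag{7}$$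
$$\|\dot D_1\|\le2\sqrt a,\qquad|\mathbb E(D_1\dot D_1)|\le25a.\tag{8}$$

*Proof.* **Step 1: the bounds (7).** The first follows from (6) and $1+2n\varepsilon\le5$. For the second we take conditional expectations in (3) with $x=0$. Since $\mathbb E(X_i|\xi_m)=(Q^*)^{m-i}f(\xi_m)$, the sum of the $X_i$, $0\le i\le m-1$, becomes $Q^*V_{m-1}^*f(\xi_m)$. The other terms have norm at most $(2+\varepsilon m)\|g\|\le4\|g\|$. As $m-1\le n-1\le1/\varepsilon$, the total is at most $\|V_{m-1}^*f\|+4\|g\|\le5\sqrt{a/\varepsilon}$. This is where the second half of $(*)$ acts.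

**Step 2: the speed.** $\|\dot D_1\|^2=\|\dot g\|^2-\|\dot g-r\|^2\le2\|\dot g\|\|r\|\le4\varepsilon\|g\|^2\le4a$.

**Step 3: the covariance.** Here we gain by summing over a block before estimating. Let $M_m=\sum_{j\le m}D_j$. By orthogonality $n\,\mathbb E(D_1\dot D_1)=\mathbb E[M_n\sum_{j\le n}\dot D_j]$, and
$$\sum_{j\le n}\dot D_j=\dot g(\xi_n)-\dot g(\xi_0)+\sum_{j=0}^{n-1}r(\xi_j).\tag{9}$$
Since $M$ is a martingale with $M_0=0$, $\mathbb E[M_n\dot g(\xi_0)]=0$ and $\mathbb E[M_nr(\xi_j)]=\mathbb E[M_jr(\xi_j)]$. So $n|\mathbb E(D_1\dot D_1)|\le(\|\dot g\|+n\|r\|)\max_{m\le n}\|\mathbb E(M_m|\xi_m)\|\le25a/\varepsilon$ by (7), and $n\ge1/\varepsilon$. $\square$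

Now the obstacle is visible. The path $t\mapsto D_1^{e^{-t}}$ in $\mathbb L^2$ has speed at most $2\sqrt a$. Convergence would follow from $\int\sqrt{a}\,dt<\infty$, but Lemma 2 gives only $\int a\,dt<\infty$. A bound on $\int(\text{speed})^2dt$ does not force convergence: the plane curve $(\cos\log t,\sin\log t)$, $t\ge1$, has speed $1/t$ and never settles. Outside the normal case we have no spectral measure to supply the missing cancellation, and the plan of Section 1 stops here.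

One thing survives. By (8), $|\partial_t\mathbb E D_1^2|\le50a$, which is integrable: the mean square of $D$ moves at speed $a$ and not $\sqrt a$. (With Step 3 in the proof of Lemma 2, read with $\varepsilon=1/m$, this even reproves that $\lim\mathbb E(S_m^2)/m$ exists.) We shall transport more than the mean in this way.

## 4. A law of large numbers on the diagonal is enough

The central limit theorem for martingale arrays does not need $D^\varepsilon$ to converge, only that the squares of the $D_i^{\varepsilon}$ average out over windows of length comparable to $1/\varepsilon$. For real $N=e^s\ge4$ let $\rho=1-1/N$ and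
$$A(x)=A_{\varepsilon,N}(x)=(1-\rho)\sum_{i\ge1}\rho^{i-1}D_{x+i}^2 .\tag{10}$$
$A(x)$ is $\mathcal G_x$-measurable, stationary in $x$, $\mathbb EA(x)=\mathbb ED_1^2$, and
$$A(0)=(1-\rho)\sum_{i\le x}\rho^{i-1}D_i^2+\rho^xA(x)\qquad(x\ge0).\tag{11}$$
For instance, if $D_i^2=v$ for all $i$, then $A(x)=v$.

**Proposition 4.** If $A_{\varepsilon,N}(0)\to\sigma^2$ in $\mathbb L^1$ along $\varepsilon=e^{-t}$, $N=e^{t+2}$, $t\to\infty$, then $S_n/\sqrt n\Rightarrow N(0,\sigma^2)$.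

*Proof.* **Step 1: from exponential to uniform weights.** For integers $n\ge8$ take $\varepsilon=e^2/n\le1$ and $N=n$ (that is, $t=\log n-2$), so $\rho=1-1/n$. For $u\ge0$ and $m=\lfloor un\rfloor$, (11) and stationarity give
$$\frac1n\sum_{i\le m}\rho^{i-1}D_i^2=A(0)-\rho^mA(m)\to\sigma^2(1-e^{-u})\quad\text{in }\mathbb L^1 .$$
Let $0\le u_0<u_1$ and $\delta=u_1-u_0$. For $u_0n<i\le u_1n$ we have $\rho^{u_1n}\le\rho^{i-1}\le\rho^{u_0n-1}$. The weighted sum over these $i$ tends to $\sigma^2(e^{-u_0}-e^{-u_1})$. Dividing by the extreme weights, we see that $\frac1n\sum_{u_0n<i\le u_1n}D_i^2$ lies between two variables that converge in probability to $\sigma^2(1-e^{-\delta})$ and $\sigma^2(e^\delta-1)$. Split $(0,u]$ into $k$ intervals of length $u/k$, add, and let $k\to\infty$. Since $k(1-e^{-u/k})$ and $k(e^{u/k}-1)$ both tend to $u$,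
$$\frac1n\sum_{i\le un}(D_i^{e^2/n})^2\to u\sigma^2\quad\text{in probability, for each }u>0.\tag{12}$$

**Step 2: the martingale array.** We show $n^{-1/2}\sum_{i\le n}D_i^{e^2/n}\Rightarrow N(0,\sigma^2)$. Put $\zeta_{n,i}=n^{-1/2}D_i^{e^2/n}$. If $\sigma^2=0$, then $\mathbb E(\sum_{i\le n}\zeta_{n,i})^2=\mathbb E(D_1^{e^2/n})^2\to0$ by Lemma 2. Let $\sigma^2>0$. By (12), $\sum_{i\le n}\zeta_{n,i}^2\to\sigma^2$ in probability. For each $k$, $\max_i\zeta_{n,i}^2$ is at most the largest of the $k$ sums of $\zeta_{n,i}^2$ over $\frac{(j-1)n}k<i\le\frac{jn}k$. Each of these tends to $\sigma^2/k$ in probability by (12), and $k$ is arbitrary, so $\max_i|\zeta_{n,i}|\to0$ in probability. Also $\mathbb E\max_i\zeta_{n,i}^2\le\mathbb E\sum_i\zeta_{n,i}^2\le\bar v$. McLeish's martingale central limit theorem (1974, Theorem 2.3) states: if $\max_i|\zeta_{n,i}|$ is bounded in $\mathbb L^2$ and tends to $0$ in probability, and $\sum_i\zeta_{n,i}^2\to1$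 in probability, then $\sum_i\zeta_{n,i}\Rightarrow N(0,1)$. Apply it to $\zeta_{n,i}/\sigma$.

**Step 3: back to the sums.** By (3) with $x=0$, $m=n$, $\varepsilon=e^2/n$,
$$\Big\|\sum_{i=0}^{n-1}X_i-\sum_{i=1}^nD_i^{e^2/n}\Big\|\le(2+e^2)\|g_{e^2/n}\|=o(\sqrt n)$$
by Lemma 2, and $\sum_{i=0}^{n-1}X_i$ has the law of $S_n$. $\square$

## 5. A convex functional transported along a path of resolutions and windows

For fixed $\varepsilon$ and $N\to\infty$, the ergodic theorem gives $A_{\varepsilon,N}(0)\to\mathbb E(D_1^\varepsilon)^2$. We need the same on the diagonal $N\approx1/\varepsilon$. The idea is to measure the non-constancy of $A$ by $\mathbb E\Psi(A)$ for a convex $\Psi$ and to move in the plane of $(t,s)=(\log\frac1\varepsilon,\log N)$. Enlarging the window averages more, so by Jensen it lowers $\mathbb E\Psi(A)$, by an explicit gain $\gamma$. Refining $\varepsilon$ will cost at most $Ca+\frac12\gamma$ plus something small. Along a path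 on which $s$ grows at half the speed of $t$, the gain pays the cost. The choice $\Psi(y)=y^2$ would require fourth moments of $D$; we only have second moments, so we fix
$$\theta=\tfrac34,\qquad\Psi(y)=-(1+y)^\theta,\qquad\varphi(y)=(1+y)^{\theta/2}\quad(y\ge0),\qquad J(t,s)=\mathbb E\Psi(A_{e^{-t},e^s}(0)).\tag{13}$$
$\Psi$ is convex and Lipschitz, and $\varphi(A)\in\mathbb L^2$.

**Step 1: $J$ is $C^1$.** We need the partial derivatives of $J$. Put $k_i(s)=((1-\rho)\rho^{i-1})^{1/2}$ and $v=(k_i(s)D_i)_{i\ge1}\in\mathbb L^2(\Omega;\ell^2)$, so $|v|^2=A(0)$. The map $s\mapsto(k_i(s))_i\in\ell^2$ is $C^1$, since the derivatives of the coordinates are bounded, locally uniformly in $s$, by $C(s)(1+i)\rho^{(i-1)/2}$. The map $t\mapsto D_1\in\mathbb L^2(\sigma(\xi_0,\xi_1))$ is $C^1$, because $t\mapsto g$ is. The map sending $k\in\ell^2$ and a square-integrable $d(\xi_0,\xi_1)$ to $(k_id(\xi_{i-1},\xi_i))_i$ is bilinear, with image of norm $|k|\|d\|$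 by stationarity. So $(t,s)\mapsto v$ is $C^1$. The function $\Phi(v)=-(1+|v|^2)^\theta$ on $\ell^2$ has gradient $-2\theta(1+|v|^2)^{\theta-1}v$ and bounded Hessian. By Taylor's formula $|\Phi(v+w)-\Phi(v)-\langle\nabla\Phi(v),w\rangle|\le C|w|^2$. Hence $v\mapsto\mathbb E\Phi(v)$ is differentiable on $\mathbb L^2(\Omega;\ell^2)$ with the Lipschitz gradient $\nabla\Phi(v)$. Therefore $J$ is $C^1$ and
$$\partial_tJ=-2\theta\,\mathbb E\Big[(1+A(0))^{\theta-1}(1-\rho)\sum_{i\ge1}\rho^{i-1}D_i\dot D_i\Big],\qquad\partial_sJ=\mathbb E[\Psi'(A(0))\,\partial_sA(0)].\tag{14}$$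

**Step 2: the gain from enlarging the window.** We compute $\partial_sJ$ as an average of Bregman distances. Since $\partial_s\rho=1-\rho$, the coefficient of $D_j^2$ in $\partial_sA(0)$ is
$$(1-\rho)\big[-\rho^{j-1}+(1-\rho)(j-1)\rho^{j-2}\big]=(1-\rho)\rho^{j-2}[(1-\rho)j-1].$$
The coefficient of $D_j^2$ in $\sum_{x\ge0}(1-\rho)\rho^xA(x)$ is $\sum_{x=0}^{j-1}(1-\rho)^2\rho^{x}\rho^{j-x-1}=j(1-\rho)^2\rho^{j-1}$. Comparing,
$$\partial_sA(0)=\rho^{-1}\Big[\sum_{x\ge0}(1-\rho)\rho^xA(x)-A(0)\Big].$$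
Let $B(p,q)=\Psi(p)-\Psi(q)-\Psi'(q)(p-q)\ge0$. Then $\Psi'(A(0))(A(x)-A(0))=\Psi(A(x))-\Psi(A(0))-B(A(x),A(0))$, and $\mathbb E\Psi(A(x))=\mathbb E\Psi(A(0))$. As $\Psi'$ is bounded and $A$ integrable, the sum may be exchanged with the expectation, and
$$\partial_sJ=-\gamma/\rho\le-\gamma,\qquad\gamma=\gamma(t,s):=\sum_{x\ge0}(1-\rho)\rho^x\,\mathbb EB(A(x),A(0)).\tag{15}$$
Note that $\gamma$ sees only fluctuations in the time $x$. If $D_i^2$ were equal to one and the same random variable $V$ for all $i$, then $A(x)=V$ and $\gamma=0$, although $A$ is not constant. Ergodicity must exclude this, and it enters in Steps 3 and 4.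

**Proposition 5 (main inequality).** If $0<\varepsilon\le1$, $n=\lceil1/\varepsilon\rceil$ and $N\ge\max(4,2n)$, then
$$|\partial_tJ|\le Ca(\varepsilon)+\tfrac12\gamma+C\sqrt{a(\varepsilon)\bar v}\,(n/N)^2.\tag{16}$$

Why this is plausible: if $A(0)$ were constant, (14) would be a multiple of $\mathbb E(D_1\dot D_1)$, which is $O(a)$ by (8). The deviation of $A$ from constancy is measured by $\gamma$, so one may hope for a total of $Ca+C\sqrt{a\gamma}$. The proof of (16) occupies Sections 6–10. First we deduce the theorem from it.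

**Step 3: the shift is ergodic.** We need this for the ergodic theorem. Let $F$ be a bounded shift-invariant functional of $(\xi_i)_{i\in\mathbb Z}$. Approximate $F$ in $\mathbb L^2$ by functions of finitely many coordinates and shift these to the right. Invariance shows that $F$ is almost surely $\mathcal G_m$-measurable for every $m$. So by the Markov property $\mathbb E(F|\mathcal F_m)=\mathbb E(F|\xi_m)=\mathsf h(\xi_m)$, with $\mathsf h$ independent of $m$ by stationarity and invariance. As $\mathbb E(F|\mathcal F_m)$ is a martingale, $Q\mathsf h=\mathsf h$, and $\mathsf h$ is constant. Finally $\mathbb E|F-\mathsf h(\xi_m)|^2$ does not depend on $m$ and tends to $0$ as $m\to\infty$ by martingale convergence. Hence $F$ is constant almost surely.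

**Step 4: fixed resolution.** This is the starting point of the transport. Fix $\varepsilon_0=e^{-t_0}$. By the mean ergodic theorem $\frac1m\sum_{i\le m}D_i^2\to\mathbb ED_1^2$ in $\mathbb L^1$. Exchanging sums,
$$A_{\varepsilon_0,N}(0)=\sum_{m\ge1}(1-\rho)^2m\rho^{m-1}\Big(\frac1m\sum_{i\le m}D_i^2\Big),$$
with nonnegative weights of total mass $1$, each tending to $0$ as $\rho\to1$. So $A_{\varepsilon_0,N}(0)\to\mathbb E(D_1^{\varepsilon_0})^2$ in $\mathbb L^1$ as $N\to\infty$. As $\Psi$ is Lipschitz, $J(t_0,s)\to\Psi(\mathbb E(D_1^{\varepsilon_0})^2)$ as $s\to\infty$.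

**Step 5: transport to the diagonal.** Let $0\le t_0<t_1$ and $s(t)=\frac{t+t_1}2+2$ for $t_0\le t\le t_1$. Then $s(t)-t=\frac{t_1-t}2+2\ge2$. With $n=\lceil e^t\rceil\le2e^t$ and $N=e^{s(t)}\ge e^2e^t\ge\max(4,2n)$, Proposition 5 applies, and $(n/N)^2\le4e^{-(t_1-t)}$. By (15) and (16),
$$\frac d{dt}J(t,s(t))=\partial_tJ+\tfrac12\partial_sJ\le Ca(e^{-t})+C\sqrt{a(e^{-t})\bar v}\,e^{-(t_1-t)} .$$
Put $\mathcal I(t_0)=\int_{t_0}^\infty a(e^{-t})dt$, which tends to $0$ as $t_0\to\infty$ by Lemma 2. Integrating, with Cauchy–Schwarz for the last term,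
$$J(t_1,t_1+2)\le J\big(t_0,\tfrac{t_0+t_1}2+2\big)+C\big(\mathcal I(t_0)+\sqrt{\bar v\,\mathcal I(t_0)}\big).\tag{17}$$
Let $t_1\to\infty$ (Step 4) and then $t_0\to\infty$ (Lemma 2): $\limsup_{t\to\infty}J(t,t+2)\le\Psi(\sigma^2)$.

**Step 6: constancy of $A$ on the diagonal.** We turn this into the hypothesis of Proposition 4. For $A=A_{\varepsilon,N}(0)$ with $\varepsilon=e^{-t}$, $N=e^{t+2}$,
$$\mathbb EB(A,\sigma^2)=J(t,t+2)-\Psi(\sigma^2)-\Psi'(\sigma^2)(\mathbb EA-\sigma^2),\qquad\mathbb EA=\mathbb E(D_1^\varepsilon)^2\to\sigma^2 .$$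
As $B\ge0$, this tends to $0$. By Lemma 6(i) below, $\varphi(A)\to\varphi(\sigma^2)$ in $\mathbb L^2$, so $A\to\sigma^2$ in probability. Since $\mathbb E|A-\sigma^2|=2\mathbb E(\sigma^2-A)^++\mathbb E(A-\sigma^2)$ and $0\le(\sigma^2-A)^+\le\sigma^2$, also $A\to\sigma^2$ in $\mathbb L^1$. With Proposition 4 this proves Theorem 1, once Lemma 6(i) and Proposition 5 are proved.

## 6. What the gain $\gamma$ controls

We convert $\gamma$ into $\mathbb L^2$ fluctuations of $\varphi(A)$, and these into fluctuations of all Laplace functions $e^{-\lambda A}$.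

**Lemma 6.** For $p,q,U,V\ge0$:
(i) $B(p,q)\ge C^{-1}|\varphi(p)-\varphi(q)|^2$.
(ii) $\int_0^\infty\lambda^{-1-\theta}e^{-\lambda}|e^{-\lambda p}-e^{-\lambda q}|^2d\lambda\le C|\varphi(p)-\varphi(q)|^2$.
(iii) If $\frac12\le\alpha\le1$, then $|\varphi(V)-\varphi(U)|\le C|\varphi(V)-\varphi(\alpha U+(1-\alpha)V)|$.

*Proof.* (i) With $\varsigma=\frac{1+p}{1+q}$ we have $B(p,q)=(1+q)^\theta(1-\theta+\theta\varsigma-\varsigma^\theta)$ and $|\varphi(p)-\varphi(q)|^2=(1+q)^\theta(1-\varsigma^{\theta/2})^2$. The ratio of the two brackets is continuous and positive on $(0,\infty)\setminus\{1\}$ by strict concavity of $\varsigma^\theta$. Its limits are $1-\theta$ at $0$, $2(1-\theta)/\theta$ at $1$ and $+\infty$ at $\infty$. So it is bounded below by a positive constant.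

(ii) Let $p<q$. By Cauchy–Schwarz,
$$|e^{-\lambda p}-e^{-\lambda q}|^2=\lambda^2\Big(\int_p^qe^{-\lambda z}dz\Big)^2\le\lambda^2(\varphi(q)-\varphi(p))\int_p^q\frac{e^{-2\lambda z}}{\varphi'(z)}dz .$$
Now $\int_0^\infty\lambda^{1-\theta}e^{-\lambda-2\lambda z}d\lambda=\Gamma(2-\theta)(1+2z)^{\theta-2}\le\Gamma(2-\theta)(1+z)^{\theta-2}$. Since $\varphi'(z)^2=\frac{\theta^2}4(1+z)^{\theta-2}$, we have $(1+z)^{\theta-2}/\varphi'(z)=(2/\theta)^2\varphi'(z)$. Integrating over $z\in[p,q]$ gives the claim.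

(iii) Put $\eta=\theta/2$, $\varsigma=\frac{1+U}{1+V}$. After division by $(1+V)^\eta$ we compare $|1-\varsigma^\eta|$ with $|1-(1-\alpha+\alpha\varsigma)^\eta|$. If $\varsigma\ge1$, then $\psi(y)=(1+y)^\eta-1$ is concave with $\psi(0)=0$, so $\psi(\alpha y)\ge\alpha\psi(y)\ge\frac12\psi(y)$ at $y=\varsigma-1$. If $\varsigma<1$, let $y=1-\varsigma$ and $\chi(y)=1-(1-y)^\eta$, which is convex and increasing on $[0,1]$ with $\chi(0)=0$, $\chi(1)=1$, $\chi'(0)=\eta$. Then $\chi(y)\le y\le\frac2\eta\chi(\frac y2)\le\frac2\eta\chi(\alpha y)$. $\square$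

Let $\Gamma_x=\mathbb E|\varphi(A(0))-\varphi(A(x))|^2$ for integers $x\ge0$. For $x\le4N$ we have $\rho^x\ge((1-\frac1N)^N)^4\ge(3/4)^{16}\ge4^{-4}$, because $(1-\frac1N)^N$ increases with $N\ge4$. So (15) and Lemma 6(i) give
$$\bar\Gamma:=\frac1N\sum_{1\le x\le4N}\Gamma_x\le C\gamma.\tag{18}$$

**Lemma 7.** (i) $\mathbb E\operatorname{Var}(\varphi(A(0))\mid\xi_0)\le C\gamma$. (ii) $\mathbb E\operatorname{Var}(\varphi(A(0))\mid\mathcal G_y)\le\Gamma_y$ for integers $y\ge0$. (iii) $\frac1N\sum_{y\ge0}\rho^{y/2}\Gamma_y\le C\gamma$.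

*Proof.* (i) The idea is to compare the part of $A(0)$ before a time $x$ with the part after it, which are independent given $\xi_x$. Let $x\in[N,2N]$ be an integer, $\alpha=1-\rho^x\ge1-e^{-1}\ge\frac12$, $V=A(x)$, and define $U\ge0$ by $A(0)=\alpha U+(1-\alpha)V$, see (11). Given $\xi_x$, $U$ and $V$ are independent, so $\mathbb E\operatorname{Var}(\varphi(V)|\xi_x)\le\mathbb E|\varphi(V)-\varphi(U)|^2\le C\,\mathbb E|\varphi(V)-\varphi(A(0))|^2=C\Gamma_x$ by Lemma 6(iii). By stationarity the left side does not depend on $x$. Average over the integers $x\in[N,2N]$, of which there are at least $N/2$, and use (18).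

(ii) $\varphi(A(y))$ is $\mathcal G_y$-measurable, and the conditional expectation is the best $\mathcal G_y$-measurable approximation.

(iii) By stationarity and the triangle inequality $\sqrt{\Gamma_{x+y}}\le\sqrt{\Gamma_x}+\sqrt{\Gamma_y}$. For an integer $z\in[N,4N]$, averaging $\Gamma_z\le2\Gamma_y+2\Gamma_{z-y}$ over $1\le y\le\lfloor N/2\rfloor$, where $\lfloor N/2\rfloor\ge N/4$, gives $\Gamma_z\le C\bar\Gamma$. If $y>4N$, put $k=\lceil y/3N\rceil$. Then $y/k\le3N$, and with $\omega=y/3N>\frac43$, $y/k\ge3N\frac{\omega}{\omega+1}\ge\frac{12}7N$. So $\lfloor y/k\rfloor,\lceil y/k\rceil\in[N,4N]$, and $y$ is a sum of $k$ such integers. Hence $\Gamma_y\le Ck^2\bar\Gamma\le C(1+y/N)^2\bar\Gamma$. Since $\rho^{y/2}\le e^{-y/2N}$ and $\Gamma_0=0$, the sum is at most $C\bar\Gamma$, and (18) applies. $\square$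

## 7. Bursts: blocks that carry too much of the square sum

Blocks of length $n\approx1/\varepsilon$ will be the basic unit, while $A$ averages over length $N\ge2n$. A single block may carry a large part of $A$. We show that this, too, is paid for by $\gamma$. A picture to keep in mind: if, in a deterministic sequence, $D_1^2=\kappa N$ and all other $D_i$ vanish, then $A(x)=\kappa\rho^{-x}$ for $x\le0$ and $A(x)=0$ for $x\ge1$. The burst makes $A$ jump by $\kappa$, and $A(\tau)$ and $A(\tau')$ then differ for many pairs $\tau\le0<\tau'$. Counting such pairs bounds the burst by averages of $\Gamma_x$.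

**Lemma 8 (bursts).** Let $0<\varepsilon\le1$, let $n$ be an integer, $1\le n\le N/2$, $c=\frac1N\sum_{i=1}^nD_i^2$ and $\Lambda=1+c+A(n)$. Then
$$\frac Nn\,\mathbb E\big[c^5\Lambda^{\theta-5}\big]\le C\gamma+C\bar v\,(n/N)^4 .$$

*Proof.* **Step 1: no burst.** If $c<4(n/N)\Lambda$, then $c^5\Lambda^{\theta-5}=c(c/\Lambda)^4\Lambda^{\theta-1}\le(4n/N)^4c$, as $\Lambda\ge1$. Since $\mathbb Ec=\frac nN\mathbb ED_1^2$, this part gives the second term.

**Step 2: a burst creates a persistent drop.** For $z\in\mathbb Z$ let $c(z)=\frac1N\sum_{i=z+1}^{z+n}D_i^2$ and $\Lambda(z)=1+c(z)+A(z+n)$. Call $z$ *big* if $c(z)\ge4(n/N)\Lambda(z)$; then $c(z)>0$. For big $z$ put $\nu=c/(64\Lambda)\le\frac1{64}$ and $\ell(z)=\lfloor\nu N\rfloor$. As $\rho^n\ge1-\frac nN\ge\frac12$,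
$$A(z)\ge\tfrac12c+(1-\tfrac nN)A(z+n)\ge A(z+n)+\tfrac c2-\tfrac nN\Lambda\ge A(z+n)+\tfrac c4,\qquad A(z)\le c+A(z+n)\le\Lambda .$$
For integers $0\le y\le\ell$ we have $\rho^y\ge1-\frac yN\ge1-\nu$, hence
$$A(z-y)\ge\rho^yA(z)\ge A(z)-\nu\Lambda=A(z)-\tfrac c{64},\qquad A(z+n+y)\le\rho^{-y}A(z+n)\le(1+2\nu)A(z+n)\le A(z+n)+\tfrac c{32}.$$
Call $z$ *good for* $(\tau,\tau')\in\mathbb Z^2$ if $z$ is big, $0\le z-\tau\le\ell(z)$ and $0\le\tau'-z-n\le\ell(z)$. Then $1\le\tau'-\tau\le N$. With $\alpha=1+A(\tau)$ and $\alpha'=1+A(\tau')$ we get $\alpha-\alpha'\ge(\frac14-\frac1{64}-\frac1{32})c=\frac{13}{64}c$, $\alpha\ge1+A(z+n)+\frac{15}{64}c$ and $\alpha'\le1+A(z+n)+\frac c{32}$. Hence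
$$c\le8(\alpha-\alpha'),\qquad\Lambda\le5\alpha,\qquad\Lambda\ge\alpha'.\tag{19}$$

**Step 3: all bursts seen by one pair.** We claim that
$$\Sigma(\tau,\tau'):=\sum_{z\text{ good for }(\tau,\tau')}(c/\Lambda)^3\Lambda^\theta\le Cn|\varphi(A(\tau))-\varphi(A(\tau'))|^2.\tag{20}$$
Assume that some good $z$ exists, so $\alpha>\alpha'$. Since $\tau'-\tau\le N$ and $\rho^N\ge(3/4)^4\ge\frac14$, for $\tau\le y\le\tau'$ we have $\frac1N\sum_{y<i\le\tau'}D_i^2\le4A(y)$. The blocks $(z,z+n]$ of good $z$ lie in $(\tau,\tau']$, and each $i$ lies in at most $n$ of them.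

If $\alpha\le2\alpha'$, then $\Lambda\ge\alpha/2$ and $\sum c(z)\le4nA(\tau)\le4n\alpha$. By (19), $\Sigma=\sum c\cdot c^2\Lambda^{\theta-3}\le64(\alpha-\alpha')^2(\alpha/2)^{\theta-3}\cdot4n\alpha\le Cn\alpha^{\theta-2}(\alpha-\alpha')^2$. By concavity $\varphi(A(\tau))-\varphi(A(\tau'))=\alpha^{\theta/2}-\alpha'^{\theta/2}\ge\frac\theta2\alpha^{\theta/2-1}(\alpha-\alpha')$, and squaring gives (20).

If $\alpha>2\alpha'$, then $|\varphi(A(\tau))-\varphi(A(\tau'))|^2\ge(1-2^{-\theta/2})^2\alpha^\theta$. Group the good $z$ by $\frac12\Lambda_j<\Lambda(z)\le\Lambda_j:=5\alpha2^{-j}$, $j\ge0$; by (19) every good $z$ is in a group. Let $z_0$ be the smallest element of a nonempty group. The at most $n$ elements $z<z_0+n$ contribute at most $n\Lambda_j$ to $\sum c(z)$, as $c\le\Lambda$. For $z\ge z_0+n$, $(z,z+n]\subset(z_0+n,\tau']$ and $A(z_0+n)\le\Lambda(z_0)\le\Lambda_j$, so these contribute at most $4n\Lambda_j$. Since $(c/\Lambda)^3\Lambda^\theta\le(c/\Lambda)\Lambda^\theta\le\Lambda_j^\theta\frac2{\Lambda_j}c$,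 the group contributes at most $10n\Lambda_j^\theta$ to $\Sigma$. Summing over $j$ gives at most $Cn\alpha^\theta$, and (20) follows.

**Step 4: counting pairs.** A big $z$ is good for $(\ell+1)^2\ge(cN/64\Lambda)^2$ pairs, so
$$c^5\Lambda^{\theta-5}=(c/\Lambda)^2(c/\Lambda)^3\Lambda^\theta\le(64/N)^2\sum_{\text{pairs}}(c/\Lambda)^3\Lambda^\theta .$$
Sum over big $z$ with $1\le z\le L$. The pairs involved have $1-N\le\tau\le L$ and $1\le\tau'-\tau\le N$. Taking expectations, with (20) and stationarity,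
$$L\,\mathbb E[c^5\Lambda^{\theta-5}1_{\rm big}]\le C\frac n{N^2}(L+N)\sum_{1\le x\le N}\Gamma_x .$$
Divide by $L$ and let $L\to\infty$: by (18), $\mathbb E[c^5\Lambda^{\theta-5}1_{\rm big}]\le C\frac nN\bar\Gamma\le C\frac nN\gamma$. $\square$

## 8. Laplace transform and blocks of length $1/\varepsilon$

We start the proof of Proposition 5. Let $0<\varepsilon\le1$, $n=\lceil1/\varepsilon\rceil$ and $N\ge\max(4,2n)$, so $\rho^n\ge1-\frac nN\ge\frac12$.

**Step 1: product structure.** The factor $(1+A)^{\theta-1}$ in (14) does not factor over time; exponentials do. Since $(1+A)^{\theta-1}=\Gamma(1-\theta)^{-1}\int_0^\infty\lambda^{-\theta}e^{-\lambda}e^{-\lambda A}d\lambda$, and $\mathbb E\sum_i(1-\rho)\rho^{i-1}|D_i\dot D_i|\le\|D_1\|\|\dot D_1\|<\infty$ justifies Fubini,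
$$|\partial_tJ|\le C\int_0^\infty\lambda^{-\theta}e^{-\lambda}|\Theta_\lambda|\,d\lambda,\qquad\Theta_\lambda=\mathbb E\Big[h\,(1-\rho)\sum_{i\ge1}\rho^{i-1}D_i\dot D_i\Big],\quad h=e^{-\lambda A(0)}.\tag{21}$$

**Step 2: notation in one block.** For $b=0,1,\dots$ let $x=x_b=bn$; the block consists of the times $x+1,\dots,x+n$. Let $\beta_b=\rho^{bn}$, $\delta_b=\beta_b/N$ and $R^2=R_b^2=1/(\lambda\delta_b)$. Fix $b$ and $\lambda$. Within the block write $D_j,\dot D_j$ for $D_{x+j},\dot D_{x+j}$, $\mathbf E_j=\mathbb E(\cdot|\mathcal F_{x+j})$, $\mathbf P_0=\mathbb P(\cdot|\mathcal F_x)$, $\omega_j=\rho^{j-1}\in[\frac12,1]$. The factor of $h$ with index $x+j$ is $e^{-R^{-2}\omega_jD_j^2}$. Let $H_-$ be the product of the factors of $h$ with index $\le x$, let $H_+^{(j)}$ be the product of those with index $>x+j$, and put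
$$h_{\le j}=e^{-R^{-2}\sum_{i\le j}\omega_iD_i^2},\qquad q_j=R^{-2}\sum_{i\le j}D_i^2,\qquad M_j=\sum_{i\le j}D_i ,$$
so $h=H_-h_{\le j}H_+^{(j)}$. Finally
$$u=\mathbb E(H_-|\xi_x),\qquad w_j=\mathbb E(H_+^{(j)}|\xi_{x+j}),\qquad G_j=\mathbf E_j(H_+^{(0)})=h_{\le j}w_j\in(0,1].$$
$(G_j)$ is a martingale, $G_j\le e^{-q_j/2}$, and hence $|G_jD_j|\le R\sup_{y\ge0}ye^{-y^2/2}\le R$. Conditioning on $\mathcal F_{x+j}$ replaces $H_+^{(j)}$ by $w_j$. Then $G_jD_j\dot D_j$ is a function of $\xi_x,\dots,\xi_{x+j}$, and the Markov property at $x$ replaces $H_-$ by $u$: $\mathbb E[hD_j\dot D_j]=\mathbb E[uG_jD_j\dot D_j]$.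

**Step 3: the block as a martingale, as in Lemma 3.** Put
$$d_j=\mathbf E_{j-1}(G_jD_j),\qquad Z_m=\sum_{j\le m}(G_jD_j-d_j),\qquad Z_m^\omega=\sum_{j\le m}\omega_j(G_jD_j-d_j).$$
These are martingales with bounded increments, and $Z_m$ is a function of $\xi_x,\dots,\xi_{x+m}$. Since $\mathbb E[ud_j\dot D_j]=0$ and martingale differences are orthogonal, the contribution of the block to $\Theta_\lambda$ is
$$\delta_b\,\mathbb E\Big[u\sum_{j\le n}\omega_jG_jD_j\dot D_j\Big]=\delta_b\,\mathbb E\Big[uZ_n^\omega\sum_{j\le n}\dot D_j\Big].$$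
Insert (9), shifted by $x$. As $Z^\omega$ is a martingale with $Z_0^\omega=0$, $\mathbb E[uZ_n^\omega\dot g(\xi_x)]=0$ and $\mathbb E[uZ_n^\omega r(\xi_{x+j})]=\mathbb E[uZ_j^\omega r(\xi_{x+j})]$. To pass from $Z^\omega$ to $Z$ write $Z_m^\omega=\omega_mZ_m+\sum_{j<m}(\omega_j-\omega_{j+1})Z_j$, with nonnegative weights of sum $\omega_1=1$. By the Markov property $\mathbb E(uZ_j|\xi_{x+m})=\mathbb E[\mathbb E(uZ_j|\xi_{x+j})|\xi_{x+m}]$ for $j\le m$. So, by (7), the block contributes in absolute value at most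
$$5\delta_b\sqrt{a/\varepsilon}\;\kappa_b(\lambda),\qquad\kappa_b(\lambda):=\max_{1\le m\le n}\|\mathbb E(uZ_m|\xi_{x+m})\|.\tag{22}$$

**Step 4: the error budget.** If $G$ were constant, $Z_m$ would be $GM_m$, and (7) would bound its backward conditional expectation. The deviations will be measured by the following quantities. Let $\bar u_m=\mathbb E(uh_{\le m}|\xi_{x+m})$, $\Delta_m=w_m|uh_{\le m}-\bar u_m|$, $\Delta G_j=G_j-G_{j-1}$, and
$$\mathrm{err}_b(\lambda)=\max_{1\le m\le n}\mathbb E\Delta_m^2+\mathbb E\Big[u^2\sum_{j\le n}(\Delta G_j)^2\Big]+\mathbb E[u^2G_n^2q_n^5].\tag{23}$$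
The first term says how far the past factor is from a function of the present, the second is the variation of $G$ in the block, and the third detects bursts. (If all $D_i$ vanish, then $h=1$, $G_j=1$ and $\mathrm{err}_b=0$.) By dominated convergence $H_-,h_{\le j},H_+^{(j)}$, hence $u,w_j,\bar u_m,G_j$, depend continuously in $\mathbb L^2$ on $\lambda>0$. All are bounded by $1$, and $G_n^2q_n^5\le q_n^5e^{-q_n}\le C$. So $\mathrm{err}_b$ is continuous in $\lambda$.

## 9. The backward conditional expectation of one block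

**Proposition 9.** With $\lambda_l=4^{-l}\lambda$ and $R_l=2^lR$, so that $R_l^2=1/(\lambda_l\delta_b)$,
$$\kappa_b(\lambda)^2\le C\Big\{\frac a\varepsilon+\sum_{l\ge0}(l+1)2^{-l}R_l^2\,\mathrm{err}_b(\lambda_l)\Big\}.$$

The plan: up to errors, $Z_m\approx G_mM_m$ and $uG_m\approx\mathsf p$, a function of $\xi_{x+m}$. Then $\mathbb E(uZ_m|\xi_{x+m})\approx\mathsf p\,\mathbb E(M_m|\xi_{x+m})$, which (7) controls. To make this quantitative we stop when $G$ leaves the scale of $G_0$, or a sum of squares exceeds $R^2$, or $M$ exceeds $R$. Stopping costs at most the budget (23), except for very large values of $|D|$ and $|M|$, and for those we pay at larger scales $R_l$, that is, at smaller $\lambda_l$.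

*Proof.* **Tools.** Besides the Burkholder–Davis–Gundy (BDG) inequality we use: for adapted $y_j\ge0$ and $p>1$,
$$\Big\|\sum_j\mathbf E_{j-1}y_j\Big\|_p\le p\,\Big\|\sum_jy_j\Big\|_p.\tag{24}$$
Indeed, for $\zeta\ge0$, $\mathbb E[\zeta\sum_j\mathbf E_{j-1}y_j]=\mathbb E\sum_jy_j\mathbf E_{j-1}\zeta\le\mathbb E[(\sum_jy_j)\sup_j\mathbf E_{j-1}\zeta]$, and Doob's inequality in $\mathbb L^{p/(p-1)}$ has constant $p$; conclude by duality. Both tools are used conditionally on $\mathcal F_x$ in the filtration $(\mathcal F_{x+j})_{0\le j\le n}$. The conditional forms follow by applying the unconditional ones to $1_Fy_j$ and to $1_F$ times the martingale, $F\in\mathcal F_x$.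

**Set-up: stopping times.** They take values in $\{1,\dots,n\}\cup\{\infty\}$. Let
$$T_G=\inf\{j:G_j\notin[\tfrac12G_0,2G_0]\},\quad T_q=\inf\{j:q_j>1\},\quad T_0=T_G\wedge T_q .$$
For $j<T_0$, $j\le n$: $G_j\in[\frac12G_0,2G_0]$, $q_j\le1$ and $|D_j|\le R$. The truncated differences $D_j1_{j<T_0}$ need not be centered, so put
$$e_j=\mathbf E_{j-1}(D_j1_{j<T_0})=-1_{j\le T_0}\mathbf E_{j-1}(D_j1_{j=T_0}),\quad K_i=\sum_{j\le i}e_j,\quad L_i=\sum_{j\le i}(D_j1_{j<T_0}-e_j).$$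
The second expression for $e_j$ holds because $\mathbf E_{j-1}D_j=0$ and $\{j\le T_0\}\in\mathcal F_{x+j-1}$. $L$ is a martingale, and $M_i=L_i+K_i$ for $i<T_0$. Let
$$T_L=\inf\{i:|L_i|>R/2\},\quad T_M=\inf\{i:|M_i|>R\},\quad T=T_0\wedge T_L\wedge T_M .$$
For $1\le i\le T\wedge n$ we have $|K_{i-1}|=|M_{i-1}-L_{i-1}|\le\frac32R$ and $|e_i|\le R$. So $|K_i|\le3R$ for $i\le T\wedge n$. Put
$$\mathcal U=\mathbf E_0\Big[\sum_{j\le n}(\Delta G_j)^2+G_n^2q_n^5\Big],\qquad Y=G_0^2\,\mathbf E_0\big[R^{-1}|D_{T_0}|1\{T_0\le n,|D_{T_0}|>R\}\big].$$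
Since $G^2$ is a submartingale and $q$ is nondecreasing, for every stopping time $\tau$
$$\mathbf E_0[G_\tau^2q_\tau1\{q_\tau>1,\tau\le n\}]\le\mathbf E_0[G_n^2q_n1_{q_n>1}]\le\mathcal U.\tag{25}$$

**Step (C1): the cost of $T_0$.** We show $\mathbf E_0[(G_0^2+G_{T_0}^2)1_{T_0\le n}]\le C\mathcal U$. If $T_0=T_G\le n$, then $|G_{T_0}-G_0|\ge\frac12G_0$, so $G_0^2+G_{T_0}^2\le C(G_{T_0}-G_0)^2$, and $\mathbf E_0(G_{T_0\wedge n}-G_0)^2\le\mathcal U$. If $T_q<T_G$ and $T_q\le n$, then $G_{T_q}\in[\frac12G_0,2G_0]$, so $G_0^2\le4G_{T_q}^2$, and $\mathbf E_0G_{T_q}^21_{T_q\le n}\le\mathbf E_0G_n^21_{q_n>1}\le\mathcal U$ by the submartingale property.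

**Step (C2): the square sum before $T_0$.** We show $G_0^2\mathbf E_0\,q^5_{(T_0-1)\wedge n}\le C\mathcal U$. On $T_0\le n$, $q_{T_0-1}\le1$ and (C1) applies. On $T_0>n$, $G_0\le2G_n$, so $G_0^2q_n^5\le4G_n^2q_n^5$.

**Step (C3): the cost of $T_L$.** We show $G_0^2\mathbf P_0(T_L\le n)\le C\mathcal U$. By Markov's inequality and BDG with exponent $10$,
$$G_0^2\mathbf P_0(T_L\le n)\le CG_0^2R^{-10}\mathbf E_0\Big(\sum_j(\Delta L_j)^2\Big)^5\le CG_0^2\mathbf E_0q^5_{(T_0-1)\wedge n}\le C\mathcal U .$$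
The second inequality uses $(\Delta L_j)^2\le2D_j^21_{j<T_0}+2e_j^2$, $e_j^2\le\mathbf E_{j-1}(D_j^21_{j<T_0})$, (24) with $p=5$, and $\sum_{j\le n}D_j^21_{j<T_0}=R^2q_{(T_0-1)\wedge n}$. The last is (C2).

**Step (C4): the compensator $K$.** We show $G_0^2\mathbf E_0K_{T\wedge m}^2\le CR^2(\mathcal U+Y)$ for $m\le n$. Indeed $K_{T\wedge m}^2\le3R\sum_{j\le T\wedge n}|e_j|$, and
$$\mathbf E_0\sum_{j\le T\wedge n}|e_j|\le\mathbf E_0\sum_{j\le n}\mathbf E_{j-1}(|D_j|1_{j=T_0})=\mathbf E_0|D_{T_0}|1_{T_0\le n}\le R\,\mathbf P_0(T_0\le n)+\mathbf E_0|D_{T_0}|1\{T_0\le n,|D_{T_0}|>R\}.$$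
Multiply by $3RG_0^2$ and use (C1) and the definition of $Y$.

**Step (C5): the cost of $T$.** We show $G_0^2\mathbf P_0(T\le n)\le C(\mathcal U+Y)$. If $T=T_M<T_0\wedge T_L$, then $|K_T|=|M_T-L_T|\ge R/2$; use (C4) with $m=n$. Otherwise $T_0\le n$ or $T_L\le n$; use (C1) and (C3).

**Step (C6): $G$ after stopping.** We show
$$\mathbf E_0G_T^21_{T\le n}\le C(\mathcal U+Y),\qquad\mathbf E_0G_m^21_{T\le m}\le C(\mathcal U+Y)\quad(m\le n).$$
If $T=T_0$ use (C1). If $T<T_0$, $G_T\le2G_0$ and (C5) applies. For the second bound, $\mathbf E_0G_m^21_{T\le m}=\mathbf E_0[G_T^21_{T\le m}]+\mathbf E_0[(G_m-G_T)^21_{T\le m}]$, and the last term is at most $\mathcal U$.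

**Step (C7): the predictable part.** We show that $\Pi_i:=\sum_{j\le i}d_j$ satisfies $\mathbf E_0\Pi_{T\wedge m}^2\le CR^2(\mathcal U+Y)$ for $m\le n$. For $j\le T$ (so $j\le T_0$), splitting by $j=T_0$ or $j<T_0$ and writing $G_j=G_{j-1}+\Delta G_j$ in the latter case,
$$d_j=\mathbf E_{j-1}(G_jD_j1_{j=T_0})+\mathbf E_{j-1}(\Delta G_j\,D_j1_{j<T_0})+G_{j-1}e_j .$$
*First part.* By (24) with $p=2$ its sum has conditional second moment at most $4\mathbf E_0G_{T_0}^2D_{T_0}^21_{T_0\le n}\le4R^2\mathbf E_0G_{T_0}^2q_{T_0}1_{T_0\le n}\le CR^2\mathcal U$, by (C1) where $q_{T_0}\le1$ and (25) where $q_{T_0}>1$.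
*Second part.* $\sum_{j<T_0,\,j\le n}|\Delta G_jD_j|\le R(\sum_j(\Delta G_j)^2)^{1/2}$ by Cauchy–Schwarz and $q_{(T_0-1)\wedge n}\le1$; use (24) with $p=2$.
*Third part.* Summation by parts gives $\sum_{j\le i}G_{j-1}e_j=G_iK_i-\sum_{j\le i}K_j\Delta G_j$. Take $i=T\wedge m$. Since $K_j$ is $\mathcal F_{x+j-1}$-measurable and $|K_j|\le3R$ for $j\le T\wedge m$, the last sum has conditional second moment at most $9R^2\mathcal U$. Further, $G_{T\wedge m}\le2G_0$ unless $T\wedge m=T_0\le m$, in which case $G_{T\wedge m}^2K_{T\wedge m}^2\le9R^2G_{T_0}^21_{T_0\le n}$. So (C4) and (C1) bound $\mathbf E_0G_{T\wedge m}^2K_{T\wedge m}^2$.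

**Step (C8): extracting $G_mM_m$.** Let $I_i=\sum_{j\le i}M_{j-1}\Delta G_j$. Summation by parts gives $\sum_{j\le i}G_jD_j=G_iM_i-I_i$, so
$$Z_i=G_iM_i-\Pi_i-I_i .$$
Moreover $\mathbf E_0I_{T\wedge m}^2\le R^2\mathcal U$, because $|M_{j-1}|\le R$ for $j\le T$.

**Step (C9): $Z$ after stopping.** We show $\mathbf E_0Z_m^21_{T\le m}\le CR^2(\mathcal U+Y)$ for $m\le n$. On $T\le m$, $Z_T=G_TM_T-\Pi_T-I_T$ and $|M_T|\le R+|D_T|$, so $G_T^2M_T^2\le2R^2G_T^2(1+q_T)$. Use (C6) for $G_T^2$ and, where $q_T\le1$, for $G_T^2q_T$; use (25) where $q_T>1$; and use (C7), (C8) for $\Pi_T,I_T$. For the increment after $T$, by orthogonality and then the submartingale property of $G^2$,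
$$\mathbf E_0(Z_m-Z_{T\wedge m})^2\le\mathbf E_0\sum_{T<j\le m}G_j^2D_j^2\le\mathbf E_0\sum_{T<j\le m}G_n^2D_j^2\le R^2\mathbf E_0[1_{T\le n}G_n^2q_n]\le R^2\mathbf E_0[1_{T\le n}G_n^2+G_n^2q_n1_{q_n>1}].$$
Use (C6) with $m=n$, and (25).

**Step (C10): the main part isolated.** Put $\varrho_m=uZ_m1_{T\le m}-u1_{T>m}(\Pi_{T\wedge m}+I_{T\wedge m})$. By (C8), $uZ_m=uG_mM_m1_{T>m}+\varrho_m$. By (C7)–(C9), as $u$ is $\mathcal F_x$-measurable, $\mathbb E\varrho_m^2\le CR^2\mathbb E[u^2(\mathcal U+Y)]$.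

**Step (C11): the second half of $(*)$ enters.** We bound the backward conditional expectation of the main part. On $T>m$, $|M_m|\le R$. Let $\widetilde M=\mathbb E(M_m1_{T>m}|\xi_{x+m})$, so $|\widetilde M|\le R$, $\bar M=\mathbb E(M_m|\xi_{x+m})$, and $\mathsf p=\mathsf p_m=w_m\bar u_m\le1$, a function of $\xi_{x+m}$. Since $uG_m=w_muh_{\le m}$,
$$\mathbb E(uG_mM_m1_{T>m}|\xi_{x+m})=\mathbb E\big(w_m(uh_{\le m}-\bar u_m)M_m1_{T>m}|\xi_{x+m}\big)+\mathsf p\widetilde M ,$$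
so $\|\mathbb E(uG_mM_m1_{T>m}|\xi_{x+m})\|^2\le2R^2\mathbb E\Delta_m^2+2\mathbb E[\mathsf p^2\widetilde M^2]$. By (7) and stationarity, $\|\bar M\|\le5\sqrt{a/\varepsilon}$. As $\widetilde M=\bar M-\mathbb E(M_m1_{T\le m}|\xi_{x+m})$, multiplying by $\widetilde M$ and using $|\widetilde M|\le R$ gives
$$\widetilde M^2\le\tfrac12\widetilde M^2+\tfrac12\bar M^2+R\,\mathbb E(|M_m|1_{T\le m}|\xi_{x+m}),\quad\text{so}\quad\mathbb E[\mathsf p^2\widetilde M^2]\le C\tfrac a\varepsilon+2R\,\mathbb E[\mathsf p^2|M_m|1_{T\le m}].$$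

**Step (C12): large $M$ is paid at larger scales.** A superscript $(l)$ denotes a quantity formed with $\lambda_l$ in place of $\lambda$, hence with $R_l$ in place of $R$. $D_j$ and $M_j$ do not depend on $\lambda$. Since $u,w_m,\bar u_m,G_0$ are nonincreasing in $\lambda$, $\mathsf p\le\mathsf p^{(l)}$. Also $\mathsf p^{(l)}\le\Delta_m^{(l)}+u^{(l)}G_m^{(l)}$, because $\bar u_m\le|uh_{\le m}-\bar u_m|+uh_{\le m}$, and $\{|M_m|>R_l\}\subset\{T^{(l)}\le m\}$. From $|M_m|1_{T\le m}\le R1_{T\le m}+\sum_{l\ge0}2^{l+1}R\,1\{|M_m|>R_l\}$ and (C6) at each level,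
$$R\,\mathbb E[\mathsf p^2|M_m|1_{T\le m}]\le C\sum_{l\ge0}2^lR^2\,\mathbb E\big[(\Delta_m^{(l)})^2+(u^{(l)}G_m^{(l)})^21_{T^{(l)}\le m}\big]\le C\sum_{l\ge0}2^{-l}R_l^2\,\mathbb E\big[(\Delta_m^{(l)})^2+(u^{(l)})^2(\mathcal U^{(l)}+Y^{(l)})\big].$$

**Step (C13): large $D_{T_0}$ is paid at larger scales.** If $T_0\le n$ and $|D_{T_0}|>R_l$, then $q^{(l)}_{T_0}>1$, so $T_q^{(l)}\le n$ and $T_0^{(l)}\le n$. With $R^{-1}|D|1_{|D|>R}\le\sum_{l\ge0}2^{l+1}1_{|D|>R_l}$, $uG_0\le u^{(l)}G_0^{(l)}$ and (C1) at level $l$,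
$$R^2\mathbb E[u^2Y]\le R^2\sum_{l\ge0}2^{l+1}\mathbb E\big[(u^{(l)}G_0^{(l)})^21\{T_0^{(l)}\le n\}\big]\le C\sum_{l\ge0}2^{-l}R_l^2\,\mathbb E[(u^{(l)})^2\mathcal U^{(l)}].$$

**Step (assembly).** By (C10) and (C11), for every $1\le m\le n$,
$$\|\mathbb E(uZ_m|\xi_{x+m})\|^2\le C\frac a\varepsilon+CR^2\mathbb E\Delta_m^2+CR^2\mathbb E[u^2(\mathcal U+Y)]+CR\,\mathbb E[\mathsf p^2|M_m|1_{T\le m}].$$
Insert (C12). The terms without $Y$ satisfy $\mathbb E(\Delta_m^{(l)})^2+\mathbb E[(u^{(l)})^2\mathcal U^{(l)}]\le\mathrm{err}_b(\lambda_l)$. For the terms with $Y$ apply (C13) with $\lambda_l$ as starting value: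
$$\sum_l2^{-l}R_l^2\,\mathbb E[(u^{(l)})^2Y^{(l)}]\le C\sum_{l,k\ge0}2^{-l-k}R_{l+k}^2\,\mathbb E[(u^{(l+k)})^2\mathcal U^{(l+k)}]\le C\sum_{i\ge0}(i+1)2^{-i}R_i^2\,\mathrm{err}_b(\lambda_i).$$
Take the maximum over $m$. $\square$

## 10. Summing over blocks and over $\lambda$: proof of the main inequality

*Proof of Proposition 5.* **Step 1: reduction to the weighted total error.** We insert Proposition 9 into (22) and (21). For $0<y\le\frac12$, $1-e^{-y}\ge y/2$. So $1-\rho^n\ge1-e^{-n/N}\ge\frac n{2N}$ and $1-\rho^{n/2}\ge1-e^{-n/2N}\ge\frac n{4N}$, and hence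
$$\sum_b\delta_b=\frac{1-\rho}{1-\rho^n}\le\frac2n\le2\varepsilon,\qquad\sum_b\beta_b^{1/2}\le\frac{4N}n .$$
By (22) and Proposition 9,
$$|\Theta_\lambda|\le C\frac a\varepsilon\sum_b\delta_b+C\sqrt{\tfrac a\varepsilon}\sum_b\delta_b^{1/2}\Big(\sum_l\tfrac{(l+1)2^{-l}}{\lambda_l}\mathrm{err}_b(\lambda_l)\Big)^{1/2}.$$
Write $\delta_b^{1/2}=N^{-1/2}\beta_b^{1/4}\beta_b^{1/4}$ and apply Cauchy–Schwarz in $b$. As $N^{-1/2}(4N/n)^{1/2}=2n^{-1/2}\le2\varepsilon^{1/2}$,
$$|\Theta_\lambda|\le Ca+C\sqrt a\Big(\sum_l\tfrac{(l+1)2^{-l}}{\lambda_l}\mathcal E(\lambda_l)\Big)^{1/2},\qquad\mathcal E(\lambda)=\sum_b\beta_b^{1/2}\mathrm{err}_b(\lambda).$$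
Insert this in (21), use Cauchy–Schwarz with respect to the finite measure $\lambda^{-\theta}e^{-\lambda}d\lambda$, and substitute $\mu=4^{-l}\lambda$:
$$\int_0^\infty\lambda^{-\theta}e^{-\lambda}\frac{\mathcal E(\lambda_l)}{\lambda_l}d\lambda=4^{l(1-\theta)}\int_0^\infty\mu^{-1-\theta}e^{-4^l\mu}\mathcal E(\mu)d\mu\le4^{l(1-\theta)}\int_0^\infty\mu^{-1-\theta}e^{-\mu}\mathcal E(\mu)d\mu .$$
Since $\sum_l(l+1)2^{-l}4^{l(1-\theta)}=\sum_l(l+1)2^{-l/2}<\infty$ (here $\theta>\frac12$ is used),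
$$|\partial_tJ|\le Ca+C\sqrt a\,\Big(\int_0^\infty\mu^{-1-\theta}e^{-\mu}\mathcal E(\mu)d\mu\Big)^{1/2}.\tag{26}$$
It suffices to show that
$$\int_0^\infty\lambda^{-1-\theta}e^{-\lambda}\mathcal E(\lambda)d\lambda\le C\gamma+C\bar v(n/N)^4.\tag{27}$$
Indeed (26) then gives $Ca+C\sqrt{a\gamma}+C\sqrt{a\bar v}(n/N)^2$, and $C\sqrt{a\gamma}\le\frac12\gamma+C'a$.

**Step 2: from Laplace functions to $\varphi$.** For the first two terms of (23) we need a variance inequality. If $A,A'$ are conditionally independent copies of $A(0)$ given a $\sigma$-field $\mathcal H$, then $\mathbb E|e^{-\lambda A}-e^{-\lambda A'}|^2=2\mathbb E\operatorname{Var}(e^{-\lambda A(0)}|\mathcal H)$, and similarly for $\varphi$. So Lemma 6(ii) gives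
$$\int_0^\infty\lambda^{-1-\theta}e^{-\lambda}\,\mathbb E\operatorname{Var}(e^{-\lambda A(0)}|\mathcal H)\,d\lambda\le C\,\mathbb E\operatorname{Var}(\varphi(A(0))|\mathcal H).\tag{28}$$

**Step 3: the variation of $G$ (forward terms).** The sum over all blocks telescopes into a variance given the initial state. By Jensen $u^2\le\mathbb E(H_-^2|\xi_x)$. As $\sum_j(\Delta G_j)^2$ is $\mathcal G_x$-measurable, the Markov property gives $\mathbb E[u^2\sum_j(\Delta G_j)^2]\le\mathbb E[H_-^2\sum_j(\Delta G_j)^2]$. Since $H_-$ is $\mathcal F_x$-measurable, $H_-\Delta G_j=\mathbb E(h|\mathcal F_{x+j})-\mathbb E(h|\mathcal F_{x+j-1})$. As $\beta_b^{1/2}\le1$, summing over blocks gives at most $\mathbb E\operatorname{Var}(h|\mathcal F_0)=\mathbb E\operatorname{Var}(h|\xi_0)$. By (28) and Lemma 7(i) the contribution to (27) is at most $C\gamma$.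

**Step 4: the terms $\Delta_m$ (backward terms).** Here we use the decreasing fields $\mathcal G_y$. Let $W(y)=\mathbb E\operatorname{Var}(h|\mathcal G_y)\le1$, which is nondecreasing in $y\ge0$ with $W(0)=0$. For $y=x+m$, $1\le m\le n$, the Markov property gives $\mathbb E(h|\mathcal G_x)=uh_{\le m}H_+^{(m)}$ and then $\mathbb E(h|\mathcal G_y)=\bar u_mH_+^{(m)}$. As $w_m^2\le\mathbb E((H_+^{(m)})^2|\xi_y)$, and by conditional independence given $\xi_y$,
$$\mathbb E\Delta_m^2=\mathbb E\big[w_m^2(uh_{\le m}-\bar u_m)^2\big]\le\mathbb E\big[(H_+^{(m)})^2(uh_{\le m}-\bar u_m)^2\big]=W(y)-W(x)\le W(x+n)-W(x),$$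
where the equality is Pythagoras. Next, $\beta_b^{1/2}-\beta_{b+1}^{1/2}=\rho^{bn/2}(1-\rho^{n/2})\le\rho^{bn/2}\frac nN$. Also $\rho^{-n}\le2$, so $\rho^{bn/2}\le2\rho^{y/2}$ for $y\le(b+2)n$. Abel summation (with $W(0)=0$ and $W$ bounded) and the monotonicity of $W$ give
$$\sum_b\beta_b^{1/2}(W(x_{b+1})-W(x_b))\le\sum_b\rho^{bn/2}\tfrac nNW(x_{b+1})\le\frac1N\sum_b\ \sum_{(b+1)n\le y<(b+2)n}\rho^{bn/2}W(y)\le\frac2N\sum_{y\ge0}\rho^{y/2}W(y).$$
Integrate in $\lambda$. By (28) and Lemma 7(ii), $\int_0^\infty\lambda^{-1-\theta}e^{-\lambda}W(y)\,d\lambda\le C\Gamma_y$, and Lemma 7(iii) bounds the contribution by $C\gamma$.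

**Step 5: the terms $G_n^2q_n^5$ (bursts).** By Jensen for $u$ and $w_n$ and the Markov property,
$$\mathbb E[u^2G_n^2q_n^5]\le\mathbb E[H_-^2h_{\le n}^2(H_+^{(n)})^2q_n^5]=\mathbb E[e^{-2\lambda A(0)}q_n^5].$$
In the original indexing let $c_b=\frac1N\sum_{i=x_b+1}^{x_b+n}D_i^2$ and $A_b^+=A(x_b+n)$. Then $q_n=\lambda\beta_bc_b$ and, as $\omega_j,\rho^n\ge\frac12$, $2A(0)\ge\beta_b(c_b+A_b^+)$. Since $1+\beta(c+A^+)\ge\beta(1+c+A^+)$ for $0<\beta\le1$,
$$\int_0^\infty\lambda^{-1-\theta}e^{-\lambda}(\lambda\beta_bc_b)^5e^{-\lambda\beta_b(c_b+A_b^+)}d\lambda=\frac{\Gamma(5-\theta)(\beta_bc_b)^5}{(1+\beta_b(c_b+A_b^+))^{5-\theta}}\le C\beta_b^\theta c_b^5(1+c_b+A_b^+)^{\theta-5}.$$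
Take expectations, multiply by $\beta_b^{1/2}$ and sum over $b$. By stationarity, $\sum_b\beta_b^{1/2+\theta}\le4N/n$ and Lemma 8, the contribution is at most $C\gamma+C\bar v(n/N)^4$. This proves (27), hence Proposition 5. By Step 6 of Section 5 and Proposition 4, Theorem 1 is proved. $\blacksquare$
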